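\title{Edge-disjoint spanning trees in a randomly weighted complete graph: the limit and its value}

\begin{abstract}
Give the edges of the complete graph $K_n$ independent lengths, uniform on $[0,1]$, and consider the minimum total length of $k$ edge-disjoint spanning trees. We prove that for every $k\ge2$ its expectation converges as $n\to\infty$, and we compute the limit $\mu_k$ as an explicit integral of Poisson tail probabilities. The random minimum itself converges to $\mu_k$ in $L^2$, and the convergence of the expectation extends to other length distributions. The minimum is an integral of matroid ranks of sparse random graphs. Existence of the limit follows from an interpolation argument that makes the expected rank superadditive in $n$; the value follows from a fixed-point equation obtained by removing one vertex.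
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a connected simple graph with edge lengths $\mathbf x=(x_e:e\in E)$, and let $k$ be a positive integer. Write $\operatorname{mst}_k(G,\mathbf x)$ for the minimum total length of $k$ edge-disjoint spanning trees of $G$, with the value $\infty$ if there are no such trees. When $\mathbf X=(X_e:e\in E)$ are independent random variables, uniform on $[0,1]$, put $\operatorname{mst}_k(G)=\mathbb E\operatorname{mst}_k(G,\mathbf X)$. For $k=1$ it is known that $\operatorname{mst}_1(K_n)\to\zeta(3)$. For $k\ge2$ let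
\[
\mu_k^*=\liminf_{n\to\infty}\operatorname{mst}_k(K_n),\qquad \mu_k^{**}=\limsup_{n\to\infty}\operatorname{mst}_k(K_n).
\]
It is known that $\mu_k^*/k^2\to1$ and $\mu_k^{**}/k^2\to1$ as $k\to\infty$. The question that we answer, from the paper of Frieze and Johansson \cite{FJ}, is whether $\mu_k^*=\mu_k^{**}$ for every $k\ge2$, that is, whether $\lim_n\operatorname{mst}_k(K_n)$ exists.

The order of magnitude is easy to guess. The $k$ trees use $k(n-1)$ of the $N=\binom n2$ edges, and the $j$-th smallest of $N$ independent uniform lengths has mean $j/(N+1)$. The $k(n-1)$ shortest edges therefore have expected total length $k(n-1)\bigl(k(n-1)+1\bigr)/(2N+2)\to k^2$, so that $\mu_k^*\ge k^2$. The edges in this count have lengths of order $1/n$, which suggests that the problem is governed by the graph of edges of length at most $c/n$. This is the sparse random graph $G_{n,c/n}$, where $G_{n,p}$ denotes the graph on $[n]=\{1,\dots,n\}$ in which each pair is an edge independently with probability $p$.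

The problem for $k$ trees is not the problem for one tree repeated $k$ times. In $K_4$ two edge-disjoint spanning trees exist and use all six edges, so $\operatorname{mst}_2(K_4)=3$; but if the minimum spanning tree happens to be a star, its removal isolates the center and no second tree remains. The trees have to be chosen together, and the quantity that measures how much of a graph can be used by $k$ trees together is
\[
r_k(G)=\text{the maximum size of an edge set of $G$ that can be partitioned into $k$ forests.}
\]

Throughout, $k\ge2$ is fixed. We write $\mathrm{Po}(\lambda)$ for a Poisson variable of mean $\lambda$ and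
\[
\pi_j(\lambda)=\mathbb P(\mathrm{Po}(\lambda)\ge j),\qquad\text{so that}\quad \pi_j'(\lambda)=\mathbb P(\mathrm{Po}(\lambda)=j-1)\quad(j\ge1).
\]

\begin{theorem}\label{thm:exist}
For every $c\ge0$ the limit $\varphi(c)=\lim_{n\to\infty}\frac1n\mathbb E\,r_k(G_{n,c/n})$ exists. Moreover $\mu_k^*=\mu_k^{**}<\infty$, and the common value $\mu_k=\lim_{n\to\infty}\operatorname{mst}_k(K_n)$ is
\[
\mu_k=\int_0^\infty\bigl(k-\varphi(c)\bigr)\,dc .
\]
\end{theorem}

\begin{theorem}\label{thm:value}
The equation $\lambda\pi_k(\lambda)=2k\,\pi_{k+1}(\lambda)$ has a unique positive root $\lambda_k$, and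
\[
\mu_k=\frac{\lambda_k^2}{4}+\frac12\int_{\lambda_k}^\infty\lambda^2\,\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\,d\lambda,\qquad \pi_k'(\lambda)=\frac{e^{-\lambda}\lambda^{k-1}}{(k-1)!}.
\]
Moreover $\operatorname{mst}_k(K_n,\mathbf X)\to\mu_k$ in $L^2$.
\end{theorem}

\begin{corollary}\label{cor:general}
Let the lengths $X_e$ be independent, identically distributed and nonnegative, with distribution function $F$. Suppose that $F(t)/t\to\alpha\in(0,\infty)$ as $t\downarrow0$ and that $\mathbb E X^\varepsilon<\infty$ for some $\varepsilon>0$. Then $\mathbb E\operatorname{mst}_k(K_n,\mathbf X)\to\mu_k/\alpha$.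
\end{corollary}

\begin{remark}\label{rem:k1}
For $k=1$ the root degenerates to $0$ (see Lemma~\ref{lem:root}), $\pi_1'(\lambda)/\pi_1(\lambda)=1/(e^\lambda-1)=\sum_{j\ge1}e^{-j\lambda}$, and the formula of Theorem~\ref{thm:value} reads $\frac12\int_0^\infty\frac{\lambda^2}{e^\lambda-1}\,d\lambda=\frac12\sum_{j\ge1}\frac2{j^3}=\zeta(3)$. This is only a consistency check and is not used in the proofs.
\end{remark}

Sections~\ref{sec:rank}--\ref{sec:exist} prove Theorem~\ref{thm:exist} without computing $\varphi$; a reader interested only in the existence of the limit can stop there. Sections~\ref{sec:set}--\ref{sec:solve} identify $\varphi$ and $\mu_k$, and Section~\ref{sec:rest} proves the $L^2$ convergence and Corollary~\ref{cor:general}.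

\section{From lengths to ranks}\label{sec:rank}

A \emph{matroid} on a finite set $E$ is a nonempty family of subsets of $E$, called \emph{independent}, that is closed under taking subsets and has the exchange property: if $I,J$ are independent and $|I|<|J|$, then $I\cup\{e\}$ is independent for some $e\in J\setminus I$. By the exchange property all maximal independent subsets of a set $A\subseteq E$ have the same size, the \emph{rank} $r(A)$. The maximal independent subsets of $E$ are the \emph{bases}. The rank is submodular: $r(A\cup A')+r(A\cap A')\le r(A)+r(A')$.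

Let $G=(V,E)$ be a finite multigraph; loops and parallel edges are allowed, and a loop or a pair of parallel edges counts as a cycle. The edge sets of forests are the independent sets of the \emph{graphic matroid}, whose rank $r_1(A)$ is $|V|$ minus the number of components of $(V,A)$. The matroid union theorem (Nash-Williams, Edmonds), applied to $k$ copies of the graphic matroid, states that the edge sets that can be partitioned into $k$ forests are the independent sets of a matroid on $E$, and that its rank $r_k$ satisfies
\begin{equation}\label{eq:union}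
r_k(G)=r_k(E)=\min_{A\subseteq E}\bigl(|E\setminus A|+k\,r_1(A)\bigr).
\end{equation}
Directly from the definition, $r_k$ ignores loops, is additive over vertex-disjoint unions, satisfies $r_k(G)\le k(|V|-1)$, and increases by $0$ or $1$ when an edge is added. For a multigraph $G$ on $n$ vertices we call
\[
d_k(G)=k(n-1)-r_k(G)\ge0
\]
the \emph{deficiency} of $G$. It vanishes exactly when $G$ has $k$ edge-disjoint spanning trees, because $k$ disjoint forests with $k(n-1)$ edges in total have $n-1$ edges each.

\begin{lemma}\label{lem:packing}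
If $j\ge1$ and $n\ge2j$, then $K_n$ has $j$ edge-disjoint spanning trees.
\end{lemma}

\begin{proof}
Let $n=2j$ and label the vertices by the residues modulo $2j$. For $0\le i<j$ the sequence $i,\ i+1,\ i-1,\ i+2,\ i-2,\ \dots,\ i-(j-1),\ i+j$ is a Hamiltonian path, and the endpoints of each of its edges sum to $2i$ or $2i+1$. Different $i$ give different sums, so the $j$ paths are edge-disjoint. For $n>2j$, join each further vertex to $j$ distinct vertices of $K_{2j}$ and give one of these edges to each tree.
\end{proof}

So for $n\ge2k$ the bases of the matroid on $E(K_n)$ have size $k(n-1)$ and are exactly the unions of $k$ edge-disjoint spanning trees, and $\operatorname{mst}_k(K_n,\mathbf x)$ is the minimum length of a basis. The greedy algorithm finds this minimum, and it expresses it through ranks alone.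

\begin{proposition}\label{prop:integral}
Let $n\ge2k$, let $x_e\ge0$ for all edges of $K_n$, and let $G_{\le t}$ be the graph on $[n]$ with edge set $E_t=\{e:x_e\le t\}$. Then
\begin{equation}\label{eq:det}
\operatorname{mst}_k(K_n,\mathbf x)=\int_0^\infty d_k(G_{\le t})\,dt .
\end{equation}
Consequently, for uniform lengths,
\begin{equation}\label{eq:int}
\operatorname{mst}_k(K_n)=\int_0^1\mathbb E\,d_k(G_{n,p})\,dp=\int_0^n\frac{\mathbb E\,d_k(G_{n,c/n})}{n}\,dc .
\end{equation}
\end{proposition}

\begin{proof}
A basis $B$ has length
\[
\sum_{e\in B}\int_0^\infty\mathbf 1[x_e>t]\,dt=\int_0^\infty\bigl(k(n-1)-|B\cap E_t|\bigr)\,dt\ \ge\ \int_0^\infty\bigl(k(n-1)-r_k(E_t)\bigr)\,dt,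
\]
since $B\cap E_t$ is an independent subset of $E_t$. Let $B$ be the greedy basis: scan the edges in nondecreasing order of length and keep an edge if the kept set remains independent. Each $E_t$ is an initial segment of the scan, and every rejected edge of $E_t$ forms a dependent set with kept edges of $E_t$. Hence $B\cap E_t$ is a maximal independent subset of $E_t$, so $|B\cap E_t|=r_k(E_t)$ for all $t$, and equality holds. For uniform lengths $G_{\le t}$ has the law of $G_{n,t}$ when $t\le1$ and $d_k(G_{\le t})=0$ when $t\ge1$; take expectations and substitute $p=c/n$.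
\end{proof}

To pass to the limit in \eqref{eq:int} we need the integrand to converge for each fixed $c$, and we need an integrable bound on it that does not depend on $n$. The first point is the main one. For $k=1$ the deficiency is the number of components minus one, and a new edge raises the rank exactly when it joins two components. The next section finds the partition that plays the role of the components when $k\ge2$.

\section{The partition that decides whether an edge is useful}\label{sec:partition}

Let $G=(V,E)$ be a finite multigraph. For a partition $P$ of $V$ let $|P|$ be the number of parts, let $e_G(P)$ be the number of edges joining different parts, and put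
\[
g_G(P)=e_G(P)+k\bigl(|V|-|P|\bigr).
\]
This is an upper bound for $r_k(G)$ with a plain meaning: a forest has at most $|V|-|P|$ edges inside parts, and only $e_G(P)$ other edges are available. The best of these bounds is exact.

\begin{lemma}\label{lem:rankformula}
$r_k(G)=\min_P g_G(P)$.
\end{lemma}

\begin{proof}
We compare with \eqref{eq:union}. Given $A\subseteq E$, let $P$ be the partition into components of $(V,A)$. Then $r_1(A)=|V|-|P|$ and every edge joining different parts lies in $E\setminus A$, so $g_G(P)\le|E\setminus A|+k\,r_1(A)$. Conversely, given $P$, let $A$ be the set of edges inside parts. Then $|E\setminus A|=e_G(P)$ and $r_1(A)\le|V|-|P|$, so $|E\setminus A|+k\,r_1(A)\le g_G(P)$.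
\end{proof}

A partition $Q$ is \emph{coarser} than $P$, and $P$ is \emph{finer} than $Q$, if every part of $P$ lies in a part of $Q$. Let $K_P$ be the union of the cliques on the parts of $P$. The \emph{meet} $P\wedge Q$ consists of the nonempty intersections of a part of $P$ with a part of $Q$, so $K_{P\wedge Q}=K_P\cap K_Q$. The \emph{join} $P\vee Q$ is the partition into components of $K_P\cup K_Q$; it is coarser than both $P$ and $Q$.

\begin{lemma}\label{lem:closure}
The minimizers of $g_G$ are closed under $\vee$ and $\wedge$, so there is a coarsest minimizer $P^*(G)$ and a finest minimizer $P_*(G)$. For all $u,v\in V$,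
\begin{equation}\label{eq:incr}
r_k(G+uv)-r_k(G)=\mathbf 1\bigl[u\text{ and }v\text{ lie in different parts of }P^*(G)\bigr].
\end{equation}
\end{lemma}

\begin{proof}
We show that $g_G(P\vee Q)+g_G(P\wedge Q)\le g_G(P)+g_G(Q)$, term by term. An edge inside a part of $P$ or of $Q$ is inside a part of $P\vee Q$, and an edge inside parts of both is inside a part of $P\wedge Q$. So each edge contributes at most as much to $e_G(P\vee Q)+e_G(P\wedge Q)$ as to $e_G(P)+e_G(Q)$. For the second term, $|V|-|P|=r_1(K_P)$, while $|V|-|P\vee Q|=r_1(K_P\cup K_Q)$ and $|V|-|P\wedge Q|=r_1(K_P\cap K_Q)$; the inequality is the submodularity of $r_1$.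

If $P$ and $Q$ are minimizers, then $2r_k(G)\le g_G(P\vee Q)+g_G(P\wedge Q)\le2r_k(G)$, so $P\vee Q$ and $P\wedge Q$ are minimizers. The join of all minimizers is $P^*(G)$ and their meet is $P_*(G)$.

Finally, $g_{G+uv}(P)=g_G(P)+\mathbf 1[P\text{ separates }u\text{ and }v]$, and all values are integers. So the rank stays the same if and only if some minimizer of $g_G$ has $u,v$ in one part, which happens if and only if $P^*(G)$ does.
\end{proof}

\begin{example}\label{ex:partition}
If $k$ is replaced by $1$, then $P^*(G)$ is the partition into components: it has $g_G=r_1(G)$, and a strictly coarser partition has fewer parts and still no crossing edge, hence a larger value.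

For $k=2$ take the complete graph on $\{1,2,3,4\}$ and add the edges $15$, $25$, $56$. The nine edges split into the forests $\{12,24,43,15,56\}$ and $\{41,13,32,25\}$, so $r_2=9$. The partition $\{1,\dots,5\},\{6\}$ has $g=1+2\cdot4=9$ and is a minimizer, and the only strictly coarser partition has $g=10$. So $P^*$ is $\{1,\dots,5\},\{6\}$, although the graph is connected. A new edge $35$ is wasted, because the first five vertices already carry two spanning trees; a new edge $16$ raises the rank to $10$.
\end{example}

We know nothing about the shape of $P^*(G)$ in a random graph. The argument of the next section needs only that such a partition exists.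

\section{Existence of the limit}\label{sec:exist}

\subsection{A Poisson multigraph}

We want to compare the expected rank on $n_1+n_2$ vertices with the expected ranks on $n_1$ and on $n_2$ vertices, by moving edges one at a time and applying \eqref{eq:incr}. This is cleanest in a model where a new edge is independent of the graph and its two endpoints are independent of each other, so that the probability of landing inside a given set is a square. Let $M_n(c)$ be the random multigraph on $[n]$ with $\mathrm{Po}(cn/2)$ edges, each given by an ordered pair of independent uniform vertices, and put $R_n(c)=\mathbb E\,r_k(M_n(c))$. By the splitting property of Poisson variables, the multiplicities in $M_n(c)$ are independent: $\mathrm{Po}(c/n)$ for each unordered pair of distinct vertices and $\mathrm{Po}(c/2n)$ for the loops at each vertex.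

\begin{lemma}\label{lem:deriv}
Let $\nu_1,\dots,\nu_m$ be probability distributions on ordered pairs from $[n]$, and let $G$ be the union of independent collections of $\mathrm{Po}(\rho_j)$ independent edges with law $\nu_j$, $1\le j\le m$. Let $\Phi$ be a bounded function of multigraphs on $[n]$. Then $\mathbb E\,\Phi(G)$ is a smooth function of $(\rho_1,\dots,\rho_m)$, and $\partial_{\rho_j}\mathbb E\,\Phi(G)=\mathbb E[\Phi(G+e)-\Phi(G)]$, where $e$ has law $\nu_j$ and is independent of $G$.
\end{lemma}

\begin{proof}
Let $a(\ell)$ be the mean of $\Phi$ when there are exactly $\ell_j$ edges of type $j$ for each $j$. Then $\mathbb E\,\Phi(G)=\sum_\ell a(\ell)\prod_ie^{-\rho_i}\rho_i^{\ell_i}/\ell_i!$, an exponential times a power series that converges everywhere because $a$ is bounded. Differentiating term by term in $\rho_j$ and shifting the index $\ell_j$ replaces $a(\ell)$ by $a(\ell+\mathbf e_j)-a(\ell)$, where $\mathbf e_j$ is the $j$-th unit vector.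
\end{proof}

\subsection{Superadditivity}

Let $n=n_1+n_2$ and $[n]=A_1\sqcup A_2$ with $|A_i|=n_i\ge1$. For $t\in[0,1]$ let $G_t$ be the union of independent collections of $\mathrm{Po}((1-t)cn/2)$ uniform edges on $[n]$, $\mathrm{Po}(tcn_1/2)$ uniform edges on $A_1$ and $\mathrm{Po}(tcn_2/2)$ uniform edges on $A_2$. The expected number of edges is $cn/2$ for all $t$. At the ends, $G_0$ has the law of $M_n(c)$, and $G_1$ is a disjoint union of independent copies of $M_{n_1}(c)$ and $M_{n_2}(c)$. As $t$ grows, unrestricted edges are traded for edges with both ends in the same block $A_i$, and the point is that such an edge is more likely to fall inside a part of any given partition.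

\begin{example}\label{ex:two}
Let $n_1=n_2=1$. The block edges are loops, and the edge $12$ has multiplicity $J\sim\mathrm{Po}((1-t)c/2)$, so $r_k(G_t)=\min(k,J)$. If $J\ge k$, then $P^*$ has the single part $\{1,2\}$; no edge of either kind is useful and the trade costs nothing. If $J<k$, then $P^*$ consists of the two singletons; an unrestricted edge falls inside a part with probability $\frac14+\frac14=\frac12$ and a block edge with probability $1$, so edges traded at rate $c$ lose rank at rate $c/2$. Indeed $\mathbb E\min(k,\mathrm{Po}(\lambda))=\sum_{j\le k}\pi_j(\lambda)$ has derivative $\mathbb P(\mathrm{Po}(\lambda)<k)$, and therefore $\frac d{dt}\mathbb E\,r_k(G_t)=-\frac c2\,\mathbb P(J<k)\le0$.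
\end{example}

\begin{proposition}\label{prop:super}
For all $c\ge0$ and $n_1,n_2\ge1$, $\ R_{n_1+n_2}(c)\ge R_{n_1}(c)+R_{n_2}(c)$.
\end{proposition}

\begin{proof}
Since $0\le r_k\le kn$, Lemma~\ref{lem:deriv} applies. Given $G_t$, let $C$ range over the parts of $P^*(G_t)$. By \eqref{eq:incr}, a new uniform edge on $[n]$ raises the rank with probability $1-\sum_C(|C|/n)^2$, and a new uniform edge on $A_i$ with probability $1-\sum_C(|C\cap A_i|/n_i)^2$. The three rates have $t$-derivatives $-cn/2$, $cn_1/2$, $cn_2/2$, which sum to zero, so the terms $1$ cancel and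
\[
\frac d{dt}\mathbb E\,r_k(G_t)=\frac{cn}2\,\mathbb E\sum_C\left[\Bigl(\frac{|C|}n\Bigr)^2-\frac{n_1}n\Bigl(\frac{|C\cap A_1|}{n_1}\Bigr)^2-\frac{n_2}n\Bigl(\frac{|C\cap A_2|}{n_2}\Bigr)^2\right].
\]
Now $\frac{|C|}n=\frac{n_1}n\cdot\frac{|C\cap A_1|}{n_1}+\frac{n_2}n\cdot\frac{|C\cap A_2|}{n_2}$ is a convex combination, so each bracket is at most $0$ by the convexity of $z\mapsto z^2$. Hence $R_n(c)=\mathbb E\,r_k(G_0)\ge\mathbb E\,r_k(G_1)=R_{n_1}(c)+R_{n_2}(c)$.
\end{proof}

Fekete's lemma states that a sequence with $a_{m+n}\ge a_m+a_n$ satisfies $a_n/n\to\sup_na_n/n$. Since $0\le R_n(c)\le kn$, we may define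
\[
\varphi(c)=\lim_{n\to\infty}R_n(c)/n=\sup_nR_n(c)/n\in[0,k]\qquad(c\ge0).
\]
By Lemma~\ref{lem:deriv}, $0\le R_n'(c)\le n/2$, and $R_n(0)=0$. Passing to the limit,
\begin{equation}\label{eq:lip}
\varphi(0)=0,\qquad 0\le\varphi(b)-\varphi(a)\le\tfrac12(b-a)\quad(0\le a\le b).
\end{equation}

\begin{lemma}\label{lem:compare}
For $n\ge c$, $\ |\mathbb E\,r_k(G_{n,c/n})-R_n(c)|\le c^2/4$. Hence, for every $c\ge0$,
\begin{equation}\label{eq:pointwise}
\tfrac1n\mathbb E\,r_k(G_{n,c/n})\to\varphi(c),\qquad\tfrac1n\mathbb E\,d_k(G_{n,c/n})\to k-\varphi(c).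
\end{equation}
\end{lemma}

\begin{proof}
Put $\theta=c/n$. Let $G'$ be the simple graph obtained from $M_n(c)$ by deleting loops and keeping one edge from each parallel class. It has the law of $G_{n,p'}$ with $p'=1-e^{-\theta}\le\theta$. The expected number of deleted parallel edges is $\binom n2(\theta-p')\le\binom n2\theta^2/2\le c^2/4$. We can also couple $G_{n,p'}\subseteq G_{n,\theta}$, and the expected number of extra edges is again $\binom n2(\theta-p')$. Loops do not affect $r_k$ and any other edge raises it by at most $1$, so both $R_n(c)$ and $\mathbb E\,r_k(G_{n,c/n})$ lie in the interval $[\mathbb E\,r_k(G'),\,\mathbb E\,r_k(G')+c^2/4]$.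
\end{proof}

\subsection{An integrable envelope}

The integral \eqref{eq:int} runs up to $c=n$, so we need to control the deficiency when $c$ is large, uniformly in $n$. A crude construction suffices: split the graph at random into $k$ graphs and take a spanning forest in each. Let
\[
h(c)=\begin{cases}k,&0\le c<6k,\\ 5k\,e^{-c/(2k)},&c\ge6k.\end{cases}
\]
This function is integrable, and it is nonincreasing because $5e^{-3}<1$.

\begin{lemma}\label{lem:dom}
For $n\ge2$ and $0\le c\le n$, $\ \mathbb E\,d_k(G_{n,c/n})\le n\,h(c)$.
\end{lemma}

\begin{proof}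
Always $d_k\le kn$, so let $c\ge6k$ and put $a=c/k\ge6$, $p=a/n$. Color the edges of $G=G_{n,c/n}$ independently and uniformly with $k$ colors. Each color class $G_i$ has the law of $G_{n,p}$, and $r_k(G)\ge\sum_ir_1(G_i)$. Hence $\mathbb E\,d_k(G)\le k\,\mathbb E(\kappa-1)$, where $\kappa$ is the number of components of $G_{n,p}$. At most one component has more than $n/2$ vertices, so $\kappa-1$ is at most the number of components of size $s\le n/2$. A component on a given $s$-set contains one of the $s^{s-2}$ spanning trees of that set and sends no edge to the other $n-s\ge n/2$ vertices. Using $(1-p)^{s(n-s)}\le e^{-as/2}$ and $s^s/s!\le e^s$,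
\[
\mathbb E(\kappa-1)\le\sum_{s\le n/2}\binom ns s^{s-2}p^{s-1}(1-p)^{s(n-s)}\le\sum_{s\ge1}\frac{n^s}{s!}\,s^{s-2}\Bigl(\frac an\Bigr)^{s-1}e^{-as/2}\le\frac na\sum_{s\ge1}\frac{y^s}{s^2},
\]
where $y=ae^{1-a/2}$. For $a\ge6$ we have $y\le6e^{-2}<1$, so $y^s\le y$ and the last sum is at most $\pi^2y/6$. Thus $\mathbb E(\kappa-1)\le\frac{\pi^2e}6\,n\,e^{-a/2}\le5n\,e^{-a/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
The limit $\varphi(c)$ exists by \eqref{eq:pointwise}. Extend the last integrand in \eqref{eq:int} by $0$ to $c>n$. It is bounded by the integrable function $h$ (Lemma~\ref{lem:dom}) and converges pointwise to $k-\varphi(c)$. Dominated convergence gives $\operatorname{mst}_k(K_n)\to\int_0^\infty(k-\varphi(c))\,dc<\infty$.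
\end{proof}

Nothing so far has used $k\ge2$. For later use, \eqref{eq:pointwise} and Lemma~\ref{lem:dom} give
\begin{equation}\label{eq:env}
0\le k-\varphi(c)\le h(c)\qquad(c\ge0).
\end{equation}

\section{From a partition to a single set}\label{sec:set}

To compute $\varphi$ we look at its derivative. By Lemma~\ref{lem:deriv} and \eqref{eq:incr}, $R_n'(c)/n=\frac12\bigl(1-\mathbb E\sum_C(|C|/n)^2\bigr)$, which involves the sizes of all parts of $P^*$. We replace $r_k$ by a function $f$ that agrees with it up to $o(n)$ on sparse random graphs and whose increments depend on one vertex set. For a multigraph $G=(V,E)$ and $S\subseteq V$ let $i_G(S)$ be the number of edges contained in $S$, where a loop at $v$ is contained in $S$ if and only if $v\in S$, and put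
\[
\sigma_G(S)=k|S|+|E|-i_G(S),\qquad f(G)=\min_{S\subseteq V}\sigma_G(S).
\]
For a loopless graph and nonempty $S$, $\sigma_G(S)-k$ is the value of $g_G$ at the partition formed by $S$ and singletons. Minimizing $\sigma_G$ is the same as maximizing the \emph{surplus} $i_G(S)-k|S|$. Note that $0\le f(G)\le\sigma_G(V)=k|V|$, and that $f$, unlike $r_k$, sees loops; this will be useful in Section~\ref{sec:fixed}. We write $G+uu$ for $G$ with a loop added at $u$.

\begin{lemma}\label{lem:S}
The function $\sigma_G$ has a largest minimizer $S^*(G)$, which contains every minimizer. For all $u,v\in V$, with $u=v$ allowed: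
\begin{enumerate}
\item[(a)] $f(G+uv)-f(G)=\mathbf 1[\{u,v\}\not\subseteq S^*(G)]$;
\item[(b)] $S^*(G)\subseteq S^*(G+uv)$;
\item[(c)] if $v\in S^*(G)$, then $S^*(G+uv)=S^*(G+uu)$.
\end{enumerate}
\end{lemma}

\begin{proof}
An edge contained in $S$ or in $T$ is contained in $S\cup T$, and an edge contained in both is contained in $S\cap T$. So $i_G(S\cup T)+i_G(S\cap T)\ge i_G(S)+i_G(T)$, and $\sigma_G(S\cup T)+\sigma_G(S\cap T)\le\sigma_G(S)+\sigma_G(T)$. As in Lemma~\ref{lem:closure}, the union of two minimizers is a minimizer; let $S^*(G)$ be the union of all of them.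

(a) We have $\sigma_{G+uv}(S)=\sigma_G(S)+\mathbf 1[\{u,v\}\not\subseteq S]$. So $f$ stays the same if some minimizer of $\sigma_G$ contains $u$ and $v$, that is, if $S^*(G)$ does, and increases by $1$ otherwise.

(b) By the formula for $\sigma_{G+uv}$ and by (a), $\sigma_{G+uv}(S^*(G))=f(G)+\mathbf 1[\{u,v\}\not\subseteq S^*(G)]=f(G+uv)$. So $S^*(G)$ minimizes $\sigma_{G+uv}$.

(c) By (a), $f(G+uv)=f(G)+\mathbf 1[u\notin S^*(G)]=f(G+uu)$. Since $\sigma_{G+uv}\ge\sigma_{G+uu}$ and the two minima are equal, every minimizer of $\sigma_{G+uv}$ minimizes $\sigma_{G+uu}$, so $S^*(G+uv)\subseteq S^*(G+uu)$. Conversely, $v\in S^*(G)\subseteq S^*(G+uu)$ by (b), and the two functions agree on sets containing $v$. So $S^*(G+uu)$ minimizes $\sigma_{G+uv}$.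
\end{proof}

Merging the nontrivial parts of a minimizing partition into one set costs $k$ per part. The parts of the finest minimizer are dense, and a sparse random graph has no small dense sets, so there are few parts.

\begin{lemma}\label{lem:dense}
Let $c>0$. There is $\delta>0$ such that, for $p\le c/n$, with probability $1-o(1)$ no set of $s$ vertices of $G_{n,p}$ with $4\le s\le\delta n$ contains $3s/2$ or more edges.
\end{lemma}

\begin{proof}
Put $\Gamma=e(ec/3)^{3/2}$ and choose $\delta>0$ with $ec\delta/3\le1$ and $\Gamma\delta^{1/2}\le\frac12$. Let $m_s=\lceil3s/2\rceil$ and $s\le\delta n$. Using $\binom ab\le(ea/b)^b$ twice, the expected number of $s$-sets containing at least $m_s$ edges is at most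
\[
\binom ns\binom{\binom s2}{m_s}\Bigl(\frac cn\Bigr)^{m_s}\le\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{ecs}{3n}\Bigr)^{m_s}\le\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{ecs}{3n}\Bigr)^{3s/2}=\bigl[\Gamma\,(s/n)^{1/2}\bigr]^s;
\]
the second inequality uses $ecs/(3n)\le1$. The sum over $4\le s\le\sqrt n$ is at most $\sum_{s\ge1}(\Gamma n^{-1/4})^s\to0$, and the sum over $\sqrt n<s\le\delta n$ is at most $\sum_{s>\sqrt n}2^{-s}\le2\cdot2^{-\sqrt n}\to0$.
\end{proof}

\begin{proposition}\label{prop:fapprox}
Let $\varphi_n(c)=\frac1n\mathbb E f(M_n(c))$. Then $\varphi_n(c)\to\varphi(c)$ for every $c\ge0$.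
\end{proposition}

\begin{proof}
For $c=0$ both sides vanish, so let $c>0$. Let $G'\sim G_{n,p'}$, $p'\le c/n$, be the simple graph in the proof of Lemma~\ref{lem:compare}. It arises from $M_n(c)$ by deleting on average $c/2$ loops and at most $c^2/4$ parallel edges, and each deletion changes $f$ and $r_k$ by at most $1$. So it suffices to prove $\mathbb E f(G')=\mathbb E\,r_k(G')+o(n)$.

First, $r_k(G')\le f(G')$. For nonempty $S$, the partition into $S$ and singletons has $g_{G'}=\sigma_{G'}(S)-k$; for $S=\emptyset$, the partition into singletons has $g_{G'}=|E(G')|=\sigma_{G'}(\emptyset)$. Now use Lemma~\ref{lem:rankformula}.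

For the other direction let $C_1,\dots,C_m$ be the parts of $P_*=P_*(G')$ that are not singletons, and let $S=\bigcup_iC_i$. An edge not contained in $S$ has an endpoint that is a singleton part, so it joins different parts of $P_*$. Also $n-|P_*|=|S|-m$. Therefore
\[
f(G')\le\sigma_{G'}(S)\le k|S|+e_{G'}(P_*)=r_k(G')+km .
\]
Let $v\in C_i$ have $\deg_{C_i}(v)$ neighbors in $C_i$. Splitting $v$ off as a new part changes $g_{G'}$ by $\deg_{C_i}(v)-k$ and produces a partition strictly finer than $P_*$, which is not a minimizer. So $\deg_{C_i}(v)\ge k+1\ge3$. Hence each $C_i$ has some size $s\ge4$ and contains at least $3s/2$ edges. By Lemma~\ref{lem:dense}, with probability $1-o(1)$ every $C_i$ has more than $\delta n$ vertices, and then $m\le1/\delta$. Since always $m\le n$, we get $\mathbb E\,m\le1/\delta+o(n)$.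
\end{proof}

Here $k\ge2$ was used for the first time: it gives $3s/2$ edges on $s$ vertices, and the excess over $s$ produces the small factor $(s/n)^{s/2}$ in Lemma~\ref{lem:dense}. With minimum degree $2$ one gets only $s$ edges and the factor disappears.

\section{The density of $S^*$ concentrates}\label{sec:conc}

Realize $(M_n(c))_{c\ge0}$ as an increasing process: $c$ is time, and edges (independent uniform ordered pairs) arrive at the times of a Poisson process of rate $n/2$. Let
\[
x_n(c)=|S^*(M_n(c))|/n ,
\]
which is nondecreasing in $c$ by Lemma~\ref{lem:S}(b). Lemmas~\ref{lem:deriv} and~\ref{lem:S}(a) give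
\[
\varphi_n'(c)=\tfrac12\bigl(1-\mathbb E\,x_n(c)^2\bigr).
\]
So $\varphi_n'$ is nonincreasing, $\varphi_n$ is concave, and the pointwise limit $\varphi$ is concave. A concave function is differentiable outside a countable set; let $\mathcal D\subseteq(0,\infty)$ be the set of points where $\varphi$ is differentiable. On $\mathcal D$ the derivative $\varphi'$ is nonincreasing, takes values in $[0,\frac12]$ by \eqref{eq:lip}, and is continuous relative to $\mathcal D$. Indeed, if $c<c'<b$ with $c,c'\in\mathcal D$, then $\varphi'(c)\ge\varphi'(c')\ge\frac{\varphi(b)-\varphi(c')}{b-c'}$; let $c'\downarrow c$ and then $b\downarrow c$, and argue symmetrically from the left. Put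
\[
q(c)=\sqrt{1-2\varphi'(c)}\in[0,1]\qquad(c\in\mathcal D).
\]
Then $q$ is nondecreasing and continuous relative to $\mathcal D$.

Derivatives of concave functions converge at the points where the limit is differentiable \cite[Theorem 25.7]{Rock}, so $\mathbb E\,x_n(c)^2\to q(c)^2$ for $c\in\mathcal D$. This is not enough: the fixed-point equation involves $\mathbb E\,x_n(c)$ and a nonlinear function of $x_n(c)$, so we need $x_n(c)$ itself to converge. One edge can enlarge $S^*$ by many vertices, so there is no bounded-difference estimate for $x_n(c)$. But the time integral of $x_n^2$ is tied to $f$, which does have bounded differences, and monotonicity in $c$ leads from integrals back to values.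

We use two standard facts. The \emph{Efron--Stein inequality}: if $Z=\Phi(\xi_1,\dots,\xi_m)$ with independent $\xi_i$, and $Z_i$ is obtained by replacing $\xi_i$ with an independent copy, then $\operatorname{Var}Z\le\frac12\sum_i\mathbb E(Z-Z_i)^2$. And \emph{compensation}: if $(\xi_s)_{s\ge0}$ is a Markov jump process with bounded total jump rate, jumping from $\xi$ to $\xi'$ at rate $\rho(\xi,\xi')$, and $\Phi$ is bounded, then
\[
Z_c=\Phi(\xi_c)-\Phi(\xi_0)-\int_0^c\sum_{\xi'}\rho(\xi_s,\xi')\bigl(\Phi(\xi')-\Phi(\xi_s)\bigr)\,ds
\]
is a martingale with $\mathbb E Z_c=0$ and $\mathbb E Z_c^2=\mathbb E\int_0^c\sum_{\xi'}\rho(\xi_s,\xi')\bigl(\Phi(\xi')-\Phi(\xi_s)\bigr)^2ds$.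

\begin{proposition}\label{prop:conc}
For $c\in\mathcal D$, $x_n(c)\to q(c)$ in probability, and hence $\mathbb E\,x_n(c)\to q(c)$.
\end{proposition}

\begin{proof}
Apply compensation to the process $M_n(s)$ and $\Phi=f$. By Lemma~\ref{lem:S}(a), $f$ jumps by $1$ at rate $\frac n2(1-x_n(s)^2)\le\frac n2$ and has no other jumps. So
\[
Z_c=f(M_n(c))-\frac n2\int_0^c\bigl(1-x_n(s)^2\bigr)\,ds
\]
has mean $0$ and variance at most $nc/2$.

Next, $\operatorname{Var}f(M_n(c))\le nc$. Let $N\sim\mathrm{Po}(nc/2)$ be the number of edges. Given $N$, the edges are independent, and replacing one edge changes $f$ by at most $1$, since both values lie in $\{f(G),f(G)+1\}$ for the graph $G$ without that edge. Efron--Stein bounds the conditional variance by $N/2$, which has mean $nc/4$. The conditional mean $a(N)=\mathbb E[f\mid N]$ satisfies $0\le a(\ell+1)-a(\ell)\le1$, so with an independent copy $N'$ of $N$ we have $\operatorname{Var}a(N)=\frac12\mathbb E(a(N)-a(N'))^2\le\frac12\mathbb E(N-N')^2=nc/2$. The two contributions sum to less than $nc$.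

For $0<a<b$,
\[
\int_a^bx_n(s)^2\,ds=(b-a)-\frac2n\Bigl(f(M_n(b))-f(M_n(a))-Z_b+Z_a\Bigr).
\]
The right side has standard deviation $O(n^{-1/2})$ and mean $(b-a)-2(\varphi_n(b)-\varphi_n(a))$, so by Proposition~\ref{prop:fapprox} it converges in probability to $(b-a)-2(\varphi(b)-\varphi(a))$. Since $x_n$ is nondecreasing, for $0<\delta<c$,
\[
\frac1\delta\int_{c-\delta}^cx_n(s)^2\,ds\ \le\ x_n(c)^2\ \le\ \frac1\delta\int_c^{c+\delta}x_n(s)^2\,ds .
\]
The bounds converge in probability to $1-2\frac{\varphi(c)-\varphi(c-\delta)}\delta$ and $1-2\frac{\varphi(c+\delta)-\varphi(c)}\delta$, and both constants tend to $1-2\varphi'(c)=q(c)^2$ as $\delta\downarrow0$ because $c\in\mathcal D$. Given $\eta>0$, fix $\delta$ with both constants within $\eta/2$ of $q(c)^2$; then $\mathbb P(|x_n(c)^2-q(c)^2|>\eta)\to0$. The means converge because $0\le x_n\le1$.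
\end{proof}

\section{A fixed-point equation}\label{sec:fixed}

By symmetry $\mathbb E\,x_n(c)$ is the probability that the vertex $n$ belongs to $S^*(M_n(c))$. Adding a vertex to a set $S$ changes the surplus by the number of its edges into $S$, minus $k$. The vertex $n$ has about $\mathrm{Po}(c)$ edges, and about $\mathrm{Po}(cq)$ of them go into a set of density $q$. This suggests the following equation.

\begin{proposition}\label{prop:fixed}
$q(c)=\pi_k\bigl(c\,q(c)\bigr)$ for all $c\in\mathcal D$.
\end{proposition}

The difficulty is that the new vertex may change $S^*$: it can enter together with other vertices, although it has fewer than $k$ neighbors in the old set.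

\begin{example}\label{ex:cascade}
Let $k=2$ and let $H$ be the complete graph on $\{1,\dots,5\}$ together with vertices $a,b$ and edges $1a$, $2b$, $ab$ (Figure~\ref{fig:cascade}). A set of $s\le5$ vertices of the clique has surplus $\binom s2-2s\le0$, with equality for $s=5$. Including one of $a,b$ gains at most one edge at cost $2$, and including both gains at most three edges at cost $4$. So $S^*(H)=\{1,\dots,5\}$. Let $G$ be $H$ with a new vertex $z$ joined to $a$, $b$, $3$. Including one, two or three of $a,b,z$ gains at most $1$, $3$, $6$ edges at cost $2$, $4$, $6$, so the maximum surplus is still $0$, and it is attained by the whole vertex set, with $16$ edges on $8$ vertices. Thus $z\in S^*(G)$, although $z$ has one neighbor in $S^*(H)$.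
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (72:1)--(144:1)--(216:1)--(288:1)--(0:1)--cycle;
\draw (72:1)--(216:1)--(0:1)--(144:1)--(288:1)--cycle;
\draw (72:1)--(3,0.951)--(3,-0.951)--(288:1);
\draw[dashed] (0:1)--(2,0)--(3,0.951);
\draw[dashed] (2,0)--(3,-0.951);
\fill (72:1) circle (1.6pt) node[above] {$1$};
\fill (288:1) circle (1.6pt) node[below] {$2$};
\fill (0:1) circle (1.6pt) node[above right] {$3$};
\fill (144:1) circle (1.6pt) node[left] {$4$};
\fill (216:1) circle (1.6pt) node[left] {$5$};
\fill (3,0.951) circle (1.6pt) node[right] {$a$};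
\fill (3,-0.951) circle (1.6pt) node[right] {$b$};
\fill (2,0) circle (1.6pt) node[above] {$z$};
\end{tikzpicture}
\caption{With $k=2$, the largest set maximizing (number of contained edges) $-\,2\,\cdot$ (number of vertices) is $\{1,\dots,5\}$ in the graph of solid edges without $z$. After $z$ and the dashed edges are added it is the whole vertex set, although $z$ has only one neighbor in $\{1,\dots,5\}$.}
\label{fig:cascade}
\end{figure}

The exact rule uses loops. For a set that contains $z$, an edge $zw$ is contained in the set if and only if $w$ is, which is the behavior of a loop at $w$.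

\begin{lemma}\label{lem:remove}
Let $H$ be a multigraph, let $w_1,\dots,w_d$ be vertices of $H$, not necessarily distinct, and let $G$ be $H$ with a new vertex $z$ and the edges $zw_1,\dots,zw_d$. Let $H^{(j)}$ be $H$ with loops added at $w_1,\dots,w_j$. Then
\[
z\in S^*(G)\iff\#\{i\le d:\ w_i\in S^*(H^{(i-1)})\}\ge k .
\]
\end{lemma}

\begin{proof}
Let $Y$ be the number on the right. For $S\not\ni z$ we have $\sigma_G(S)=\sigma_H(S)+d$, with minimum $f(H)+d$. For $S=T\cup\{z\}$ with $z\notin T$,
\[
\sigma_G(S)=k+\sigma_H(T)+\#\{i\le d:w_i\notin T\}=k+\sigma_{H^{(d)}}(T),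
\]
with minimum $k+f(H^{(d)})$. Now $z\in S^*(G)$ if and only if some minimizer contains $z$, that is, if and only if $k+f(H^{(d)})\le f(H)+d$. By Lemma~\ref{lem:S}(a), $f(H^{(d)})-f(H)=\sum_{i\le d}\mathbf 1[w_i\notin S^*(H^{(i-1)})]=d-Y$.
\end{proof}

In Example~\ref{ex:cascade} take $(w_1,w_2,w_3)=(a,b,3)$. The vertex $a$ is not in $S^*(H)$, but after a loop at $a$ is added the pair $a,b$ gains four edges at cost $4$ and joins $S^*$. So $b$ and $3$ both count, and $Y=2=k$.

It remains to show that a bounded number of loops at random vertices changes the density of $S^*$ by $o(1)$. Loops are rare in $M_n(c)$, so the process does not produce them by itself. Lemma~\ref{lem:S}(c) converts each of them into an ordinary edge whose other end lies in $S^*$, and when $S^*$ has positive density such edges arrive within an arbitrarily short time.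

\begin{lemma}\label{lem:stable}
Let $c\in\mathcal D$ with $q=q(c)>0$, let $c'=c(n-1)/n$, let $H\sim M_{n-1}(c')$, let $W_1,W_2,\dots$ be independent uniform vertices of $[n-1]$, independent of $H$, and let $H^{(j)}$ be $H$ with loops added at $W_1,\dots,W_j$. For each fixed $j\ge0$, $y_j:=|S^*(H^{(j)})|/(n-1)\to q$ in probability.
\end{lemma}

\begin{proof}
Take $H$ to be the process of Section~\ref{sec:conc} on $n-1$ vertices at time $c'$. Let $\delta\in(0,c)$ be such that $c\pm\delta\in\mathcal D$; arbitrarily small $\delta$ have this property, because the complement of $\mathcal D$ is countable, and $q(c\pm\delta)\to q$ as $\delta\downarrow0$ along them.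

For $j=0$ and large $n$ we have $c-\delta<c'<c$, so $x_{n-1}(c-\delta)\le y_0\le x_{n-1}(c)$. The bounds converge in probability to $q(c-\delta)$ and $q$ by Proposition~\ref{prop:conc}; let $\delta\downarrow0$.

Let $j\ge1$. Among the ordered pairs arriving in the time interval $(c',c'+\delta]$, mark those whose second coordinate lies in $S^*(H)$, and let $J$ be their number. Given $H$, $J$ is Poisson with mean $\delta(n-1)y_0/2$, and given $H$ and $J$ the first coordinates of the marked pairs are independent and uniform. For $i\le J$ let the $i$-th marked pair be $(W_i,W_i')$, and for $i>J$ let $W_i$ be a fresh uniform vertex. Then $(W_i)$ is independent of $H$ and has the required law. Since $y_0\to q>0$ in probability, $\mathbb P(J\ge j)\to1$.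

Assume $J\ge j$. Start from $H+W_1W_1'+\dots+W_jW_j'$ and replace the edges $W_iW_i'$ by loops at $W_i$, one at a time. At step $i$, the graph without the edge being replaced contains $H$, so its set $S^*$ contains $S^*(H)\ni W_i'$ by Lemma~\ref{lem:S}(b), and the replacement leaves $S^*$ unchanged by Lemma~\ref{lem:S}(c). Therefore
\[
S^*(H)\subseteq S^*(H^{(j)})=S^*(H+W_1W_1'+\dots+W_jW_j')\subseteq S^*(M_{n-1}(c+\delta)),
\]
and so $y_0\le y_j\le x_{n-1}(c+\delta)$ with probability tending to $1$. The upper bound converges in probability to $q(c+\delta)$; let $\delta\downarrow0$.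
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fixed}]
If $q(c)=0$, both sides vanish. Let $q=q(c)>0$. Let $H$ be the subgraph of $G=M_n(c)$ on $[n-1]$. Its pair multiplicities are $\mathrm{Po}(c/n)$ and its loop multiplicities are $\mathrm{Po}(c/2n)$; since $c/n=c'/(n-1)$ for $c'=c(n-1)/n$, we have $H\sim M_{n-1}(c')$. Independently of $H$, the vertex $n$ has $D\sim\mathrm{Po}(c')$ edges to independent uniform vertices of $[n-1]$ and $L\sim\mathrm{Po}(c/2n)$ loops. We may take these vertices to be $W_1,\dots,W_D$, where $(W_i)_{i\ge1}$ is as in Lemma~\ref{lem:stable} and independent of $(H,D,L)$. Let $I_i=\mathbf 1[W_i\in S^*(H^{(i-1)})]$ and $Y=I_1+\dots+I_D$. On the event $L=0$, whose probability tends to $1$, Lemma~\ref{lem:remove} says that $n\in S^*(G)$ if and only if $Y\ge k$.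

Given $H,W_1,\dots,W_{d-1}$, the indicator $I_d$ has mean $y_{d-1}$. So for every event $\mathcal A$ determined by $I_1,\dots,I_{d-1}$,
\[
\bigl|\mathbb P(\mathcal A,\,I_d=1)-q\,\mathbb P(\mathcal A)\bigr|\le\mathbb E|y_{d-1}-q|\to0
\]
by Lemma~\ref{lem:stable}. By induction on $d$, the vector $(I_1,\dots,I_d)$ converges in law to $d$ independent Bernoulli$(q)$ variables. The indicators are independent of $D$, and $\mathbb P(D=d)\le c^d/d!$, so by dominated convergence
\[
\mathbb P(Y\ge k)=\sum_{d\ge0}\mathbb P(D=d)\,\mathbb P(I_1+\dots+I_d\ge k)\to\sum_{d\ge0}\mathbb P(\mathrm{Po}(c)=d)\,\mathbb P(\mathrm{Bin}(d,q)\ge k).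
\]
The last sum is $\pi_k(cq)$, because keeping each of $\mathrm{Po}(c)$ points with probability $q$ leaves $\mathrm{Po}(cq)$ points. By Proposition~\ref{prop:conc} and the exchangeability of the vertices, $q=\lim\mathbb E\,x_n(c)=\lim\mathbb P(n\in S^*(M_n(c)))=\pi_k(cq)$.
\end{proof}

\section{Solving for $\varphi$ and $\mu_k$}\label{sec:solve}

The equation $q=\pi_k(cq)$ does not determine $q$: the value $0$ is always a solution, and there may be two positive solutions. Three facts select the right one. Monotonicity of $q$ excludes the smaller positive solution, the limit $\varphi(\infty)=k$ fixes the constant of integration, and the continuity of $\varphi$ locates the point where $q$ leaves $0$. In terms of $\lambda=cq$, the positive solutions are the solutions of $\tau(\lambda)=c$, where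
\[
\tau(\lambda)=\lambda/\pi_k(\lambda)\qquad(\lambda>0).
\]

\begin{lemma}\label{lem:tau}
There is $\lambda_0>0$ such that $\tau'<0$ on $(0,\lambda_0)$ and $\tau'>0$ on $(\lambda_0,\infty)$, and $\tau(\lambda)\to\infty$ as $\lambda\to\infty$.
\end{lemma}

\begin{proof}
We have $\tau'=-\omega/\pi_k^2$ with $\omega(\lambda)=\lambda\pi_k'(\lambda)-\pi_k(\lambda)$. Here $\omega(0)=0$, $\omega(\lambda)\to-1$ as $\lambda\to\infty$, and
\[
\omega'(\lambda)=\lambda\pi_k''(\lambda)=\frac{e^{-\lambda}\lambda^{k-1}}{(k-1)!}\,(k-1-\lambda).
\]
Since $k\ge2$, $\omega$ increases strictly on $(0,k-1)$ and then decreases strictly to $-1$, so it changes sign once, from positive to negative, at some $\lambda_0>k-1$. Finally $\tau(\lambda)\ge\lambda$.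
\end{proof}

Let $\gamma=\tau(\lambda_0)=\min\tau>0$, and let $\Lambda:[\gamma,\infty)\to[\lambda_0,\infty)$ be the inverse of $\tau$ on $[\lambda_0,\infty)$. It is continuous, continuously differentiable on $(\gamma,\infty)$, and tends to $\infty$; for $c\ge\gamma$, $\Lambda(c)$ is the largest solution of $\lambda=c\,\pi_k(\lambda)$. For large $c$ we have $\pi_k(\Lambda(c))\ge\frac12$, hence $c\le2\Lambda(c)$, and since $\mathbb P(\mathrm{Po}(\lambda)<k)$ is $e^{-\lambda}$ times a polynomial in $\lambda$,
\begin{equation}\label{eq:tail}
0\le c\,\bigl(c-\Lambda(c)\bigr)=c^2\,\mathbb P\bigl(\mathrm{Po}(\Lambda(c))<k\bigr)\to0\qquad(c\to\infty).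
\end{equation}

\begin{lemma}\label{lem:root}
The equation $\lambda\pi_k(\lambda)=2k\,\pi_{k+1}(\lambda)$ has exactly one positive root $\lambda_k$.
\end{lemma}

\begin{proof}
Since $j\,\mathbb P(\mathrm{Po}(\lambda)=j)=\lambda\,\mathbb P(\mathrm{Po}(\lambda)=j-1)$, we have $\lambda\pi_k(\lambda)=\mathbb E[\mathrm{Po}(\lambda);\mathrm{Po}(\lambda)\ge k+1]$, so
\[
m(\lambda):=\frac{\lambda\pi_k(\lambda)}{\pi_{k+1}(\lambda)}=\frac{\sum_{j>k}j\,\lambda^j/j!}{\sum_{j>k}\lambda^j/j!}=\mathbb E\bigl[\mathrm{Po}(\lambda)\mid\mathrm{Po}(\lambda)\ge k+1\bigr].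
\]
Differentiating the quotient shows that $\lambda m'(\lambda)$ is the conditional second moment minus the square of the conditional mean, a positive variance. So $m$ is strictly increasing. The lowest-order terms give $m(\lambda)\to k+1$ as $\lambda\downarrow0$, and $m(\lambda)\ge\lambda\to\infty$. Since $k+1<2k$, the value $2k$ is taken exactly once.
\end{proof}

For $k=1$ we have $k+1=2k$ and there is no positive root, which is the degeneration in Remark~\ref{rem:k1}. The equation $m(\lambda)=2k$ matches the definition of $\sigma_G$: a nonempty set $S$ is at least as good as $\emptyset$ exactly when it contains at least $k|S|$ edges, that is, when the average degree inside $S$ is at least $2k$.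

\begin{proposition}\label{prop:phi}
Let $c_k=\lambda_k/\pi_k(\lambda_k)$. Then $c_k\ge\gamma$, $\Lambda(c_k)=\lambda_k$, and
\begin{equation}\label{eq:phi}
\varphi(c)=\begin{cases}c/2,&c\le c_k,\\[4pt]\dfrac{(c-\Lambda(c))^2}{2c}+\mathbb E\min\bigl(k,\mathrm{Po}(\Lambda(c))\bigr),&c\ge c_k.\end{cases}
\end{equation}
Moreover $\varphi'(c)=\frac12\bigl(1-\Lambda(c)^2/c^2\bigr)$ for $c>c_k$.
\end{proposition}

\begin{proof}
\emph{The branch.} Let $\mathcal D^+=\{c\in\mathcal D:q(c)>0\}$, and put $\lambda(c)=c\,q(c)$ on $\mathcal D^+$. Since $q$ is nondecreasing, $\mathcal D^+$ contains with each point all larger points of $\mathcal D$, and $\lambda(\cdot)$ is strictly increasing and relatively continuous on it. By Proposition~\ref{prop:fixed}, $\tau(\lambda(c))=c$. Suppose that $\lambda(c)<\lambda_0$ for some $c\in\mathcal D^+$. For $c'\in\mathcal D$ slightly larger than $c$ we have $\lambda(c)<\lambda(c')<\lambda_0$, and $\tau$ is strictly decreasing there, so $c'=\tau(\lambda(c'))<\tau(\lambda(c))=c$, a contradiction. Hence $\lambda(c)\ge\lambda_0$, that is, $c\ge\gamma$ and $q(c)=\Lambda(c)/c$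 for all $c\in\mathcal D^+$.

By \eqref{eq:lip}, $\varphi$ is Lipschitz with $\varphi(0)=0$, so it is the integral of its derivative $\varphi'=\frac12(1-q^2)$. If $\mathcal D^+$ were empty we would get $\varphi(c)=c/2$ for all $c$, contradicting $\varphi\le k$. So $c_*=\inf\mathcal D^+$ is finite, $c_*\ge\gamma$, and
\[
\varphi(c)=c/2\quad(c\le c_*),\qquad\varphi'(c)=\tfrac12\bigl(1-\Lambda(c)^2/c^2\bigr)\quad(c\in\mathcal D,\ c>c_*).
\]

\emph{An antiderivative.} We look for a function of $(\lambda,c)$ that is stationary in $\lambda$ exactly at the solutions of $\lambda=c\,\pi_k(\lambda)$; along $\lambda=\Lambda(c)$ only its explicit dependence on $c$ then contributes to the derivative. Let $\psi(\lambda)=\mathbb E\min(k,\mathrm{Po}(\lambda))=\sum_{j=1}^k\pi_j(\lambda)$, so that $\psi'(\lambda)=\mathbb P(\mathrm{Po}(\lambda)\le k-1)=1-\pi_k(\lambda)$. Put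
\[
\Psi(\lambda,c)=\frac{(c-\lambda)^2}{2c}+\psi(\lambda)=\frac c2-\lambda+\frac{\lambda^2}{2c}+\psi(\lambda),\qquad u(c)=\Psi(\Lambda(c),c)\quad(c\ge\gamma).
\]
Then $\partial_\lambda\Psi=\lambda/c-\pi_k(\lambda)$ vanishes at $\lambda=\Lambda(c)$, and $\partial_c\Psi=\frac12(1-\lambda^2/c^2)$. By the chain rule $u'(c)=\frac12(1-\Lambda(c)^2/c^2)$ for $c>\gamma$. So $\varphi(b)-\varphi(a)=u(b)-u(a)$ for $c_*<a<b$, and $\varphi-u$ is constant on $(c_*,\infty)$. As $c\to\infty$, $\varphi(c)\to k$ by \eqref{eq:env}, while $u(c)\to k$ because $c-\Lambda(c)\to0$ by \eqref{eq:tail} and $\psi(\Lambda(c))\to k$. The constant is $0$, and $\varphi=u$ on $[c_*,\infty)$ since both functions are continuous at $c_*$.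

\emph{The threshold.} At $c_*$ we have $u(c_*)=\varphi(c_*)=c_*/2$. Let $\lambda=\Lambda(c_*)\ge\lambda_0>0$. Since $\lambda/c_*=\pi_k(\lambda)$, the equation reads $\psi(\lambda)=\lambda-\frac{\lambda^2}{2c_*}=\lambda-\frac12\lambda\pi_k(\lambda)$. On the other hand,
\[
\psi(\lambda)=\mathbb E[\mathrm{Po}(\lambda);\mathrm{Po}(\lambda)\le k]+k\,\pi_{k+1}(\lambda)=\lambda\bigl(1-\pi_k(\lambda)\bigr)+k\,\pi_{k+1}(\lambda).
\]
Comparing, $\frac12\lambda\pi_k(\lambda)=k\,\pi_{k+1}(\lambda)$. By Lemma~\ref{lem:root}, $\Lambda(c_*)=\lambda_k$, and $c_*=\tau(\lambda_k)=c_k$.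
\end{proof}

The function $\varphi$ has a corner at $c_k$: its left derivative is $\frac12$ and its right derivative is $\frac12(1-\pi_k(\lambda_k)^2)$. So the limiting density $q$ jumps there from $0$ to $\pi_k(\lambda_k)$, and the exceptional set $(0,\infty)\setminus\mathcal D$ of Sections~\ref{sec:conc} and~\ref{sec:fixed} is the single point $c_k$.

\begin{proof}[Proof of the formula in Theorem~\ref{thm:value}]
Let $T>c_k$. Since $\varphi$ is Lipschitz, we may integrate by parts:
\[
\int_0^T(k-\varphi(c))\,dc=T\bigl(k-\varphi(T)\bigr)+\int_0^Tc\,\varphi'(c)\,dc ,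
\]
and $0\le T(k-\varphi(T))\le T\,h(T)\to0$ by \eqref{eq:env}. By Proposition~\ref{prop:phi},
\[
\int_0^Tc\,\varphi'(c)\,dc=\frac{c_k^2}4+\frac12\int_{c_k}^T\Bigl(c-\frac{\Lambda(c)^2}c\Bigr)dc=\frac{T^2}4-\frac12\int_{c_k}^T\Lambda(c)^2\,\frac{dc}c .
\]
Substitute $c=\tau(\lambda)$ with $\lambda\in[\lambda_k,\Lambda(T)]$, where $\tau$ is increasing and $\frac{dc}c=\bigl(\frac1\lambda-\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\bigr)d\lambda$. The term $\frac1\lambda$ contributes $-\frac12\int_{\lambda_k}^{\Lambda(T)}\lambda\,d\lambda=-\frac14(\Lambda(T)^2-\lambda_k^2)$, and so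
\[
\int_0^Tc\,\varphi'(c)\,dc=\frac{T^2-\Lambda(T)^2}4+\frac{\lambda_k^2}4+\frac12\int_{\lambda_k}^{\Lambda(T)}\lambda^2\,\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\,d\lambda .
\]
By \eqref{eq:tail}, $0\le T^2-\Lambda(T)^2\le2T(T-\Lambda(T))\to0$. Let $T\to\infty$ and use Theorem~\ref{thm:exist}.
\end{proof}

\section{Fluctuations and other length distributions}\label{sec:rest}

Both remaining statements come from the pathwise identity \eqref{eq:det} and the envelope $h$.

\begin{proof}[Proof of the $L^2$ convergence in Theorem~\ref{thm:value}]
Let $n\ge2k$ and let $G_{(c)}\sim G_{n,c/n}$ be the graph of edges with $X_e\le c/n$. By \eqref{eq:det}, $\operatorname{mst}_k(K_n,\mathbf X)=\int_0^n\frac1nd_k(G_{(c)})\,dc$. We bound the variance of $d_k(G_{(c)})$ in two ways. Resampling the indicator of one pair changes it with probability $2p(1-p)\le2p$, where $p=c/n$, and then $d_k$ changes by at most $1$; Efron--Stein gives $\operatorname{Var}d_k(G_{(c)})\le\binom n2p\le cn/2$. This bound is small compared with $n^2$ for fixed $c$ but is not integrable in $c$. For large $c$ we use $\operatorname{Var}d_k(G_{(c)})\le\mathbb E\,d_k(G_{(c)})^2\le kn\,\mathbb E\,d_k(G_{(c)})\le kn^2h(c)$,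 by Lemma~\ref{lem:dom}. Minkowski's integral inequality $\|\int\xi_c\,dc\|_2\le\int\|\xi_c\|_2\,dc$, applied to the centered variables $\xi_c=\frac1n\bigl(d_k(G_{(c)})-\mathbb E\,d_k(G_{(c)})\bigr)$, yields
\[
\sqrt{\operatorname{Var}\operatorname{mst}_k(K_n,\mathbf X)}\le\int_0^\infty\min\Bigl\{\sqrt{c/(2n)},\ \sqrt{k\,h(c)}\Bigr\}\,dc\to0
\]
by dominated convergence, since $\sqrt h$ is integrable. Together with $\mathbb E\operatorname{mst}_k(K_n,\mathbf X)\to\mu_k$ this gives convergence in $L^2$.
\end{proof}

In Corollary~\ref{cor:general} the behavior of $F$ at $0$ determines the limit, and the moment condition only prevents rare long edges from dominating the expectation. Some condition of this kind is needed. If $1-F(t)=1/\log t$ for all large $t$, then with probability $(\log t)^{-(n-1)}$ all edges at vertex $1$ are longer than $t$, and since every spanning tree uses such an edge, the expectation is infinite for every $n$.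

\begin{proof}[Proof of Corollary~\ref{cor:general}]
The graph of edges of length at most $t$ has the law of $G_{n,F(t)}$, so \eqref{eq:det} gives $\mathbb E\operatorname{mst}_k(K_n,\mathbf X)=\int_0^\infty\mathbb E\,d_k(G_{n,F(t)})\,dt$ for $n\ge2k$. Recall that $\mathbb E\,d_k(G_{n,p})$ is nonincreasing in $p$, by the coupling $G_{n,p}\subseteq G_{n,p'}$ for $p\le p'$. Choose $\eta>0$ with $F(t)\ge\alpha t/2$ on $[0,\eta]$, put $\beta=F(\eta)/(2k)>0$ and $T=e^{\beta n/2}$, and split the integral at $\eta$ and $T$.

\emph{The range $t\le\eta$.} With $t=c/n$ this part equals $\int_0^{\eta n}\frac1n\mathbb E\,d_k(G_{n,F(c/n)})\,dc$. Fix $c>0$. Then $nF(c/n)\to\alpha c$, so for $0<\delta<\alpha c$ and large $n$ the integrand lies between $\frac1n\mathbb E\,d_k(G_{n,(\alpha c+\delta)/n})$ and $\frac1n\mathbb E\,d_k(G_{n,(\alpha c-\delta)/n})$, which tend to $k-\varphi(\alpha c+\delta)$ and $k-\varphi(\alpha c-\delta)$ by \eqref{eq:pointwise}. Since $\varphi$ is continuous by \eqref{eq:lip}, the integrand tends to $k-\varphi(\alpha c)$. By Lemma~\ref{lem:dom} it is at most $h(nF(c/n))\le h(\alpha c/2)$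 for $c\le\eta n$. Dominated convergence gives the limit $\int_0^\infty(k-\varphi(\alpha c))\,dc=\mu_k/\alpha$.

\emph{The range $\eta<t\le T$.} For $n$ so large that $nF(\eta)\ge6k$, the integrand is at most $n\,h(nF(\eta))=5kn\,e^{-\beta n}$. This range contributes at most $5kn\,e^{-\beta n}\,T=5kn\,e^{-\beta n/2}\to0$.

\emph{The range $t>T$.} The previous bound does not decay in $t$, and here the moment condition enters. A single edge is longer than $t$ with probability at most $\mathbb E[X^\varepsilon]\,t^{-\varepsilon}$ by Markov's inequality, which need not be integrable, so we use spare trees to raise this bound to a power. Fix $\ell$ with $(\ell+1)\varepsilon\ge2$, let $n\ge2(k+\ell)$, and fix $k+\ell$ edge-disjoint spanning trees of $K_n$ (Lemma~\ref{lem:packing}). Call a tree damaged if one of its edges is longer than $t$. The trees are damaged independently, each with probability at most $n\,\mathbb E[X^\varepsilon]\,t^{-\varepsilon}$. If the graph of edges of length at most $t$ has positive deficiency, then at most $k-1$ trees are undamaged, so at least $\ell+1$ are damaged.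 As $d_k\le kn$, for $t\ge1$,
\[
\mathbb E\,d_k(G_{n,F(t)})\le kn\binom{k+\ell}{\ell+1}\bigl(n\,\mathbb E[X^\varepsilon]\bigr)^{\ell+1}t^{-2}.
\]
Integrating over $t>T$ gives $O(n^{\ell+2}/T)\to0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FJ}
Alan Frieze and Tony Johansson,
\emph{On edge disjoint spanning trees in a randomly weighted complete graph},
arXiv:1505.03429 (2015).

\bibitem{Rock}
Rockafellar,
\emph{Convex Analysis}.

\end{thebibliography}
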